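\title{Elements of order four in the integral cohomology of oriented Grassmannians}

\begin{abstract}
We determine all pairs $(k,n)$ for which the integral cohomology of the Grassmannian of oriented $k$-planes in $\mathbb R^n$ contains an element of order $4$. With $2^{t-1}<n\le 2^t$, this happens exactly when $\min(k,n-k)\ge5$, except for $n=2^t$ with $k$ odd and for $n=2^{t-1}+1$ with $\min(k,n-k)=5$; in all remaining cases the torsion is killed by $2$. The elements of order $4$ are found in explicit degrees. Their absence is proved by computing the $\operatorname{Sq}^1$-homology of the ring generated by the Stiefel--Whitney classes. Their presence is proved by evaluating an explicit polynomial in Stiefel--Whitney classes on torsion cycles swept out by special Lagrangian planes.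
\end{abstract}

\section{Introduction}\label{sec:intro}

For $0<k<n$ let $\widetilde{\operatorname{Gr}}_k(n)=SO(n)/(SO(k)\times SO(n-k))$ be the Grassmannian of oriented $k$-planes in $\mathbb R^n$. Forgetting the orientation is a double cover $p$ onto the real Grassmannian $\operatorname{Gr}_k(n)$. Taking orthogonal complements gives a diffeomorphism $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$, which we call \emph{duality}. We ask when all torsion in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$ is killed by $2$.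

This property makes integral cohomology computable from field coefficients. If all torsion in $\mathrm H^*(X;\mathbb Z)$ is killed by $2$, then reduction mod $2$ maps the torsion subgroup of $\mathrm H^m(X;\mathbb Z)$ isomorphically onto $\operatorname{Sq}^1\mathrm H^{m-1}(X;\mathbb F_2)$: the classes killed by $2$ form the image of the integral Bockstein, which reduces to $\operatorname{Sq}^1$, and a torsion class of the form $2y$ is zero because $y$ is then torsion too. So the groups $\mathrm H^m(X;\mathbb Z)$ can be read off from the Betti numbers and the action of $\operatorname{Sq}^1$. An element of order $4$ destroys this description.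

The first evidence suggests that oriented Grassmannians never have such elements. By a theorem of Ehresmann, all torsion in $\mathrm H^*(\operatorname{Gr}_k(n);\mathbb Z)$ is killed by $2$. For $k=1$ the oriented Grassmannian is a sphere, and for $k=2$ its cohomology is torsion free (Example~\ref{ex:small}). In the limit $n\to\infty$ one obtains $BSO(k)$, whose cohomology has no element of order $4$ (Remark~\ref{rem:BSO}). Nevertheless $\mathrm H^{15}(\widetilde{\operatorname{Gr}}_5(10);\mathbb Z)$ contains an element of order $4$, as we compute by hand in Section~\ref{sec:example}.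

\subsection*{The problem}
Let $t$ be the integer with $2^{t-1}<n\le 2^t$. For $2^{t-1}<n<2^t$ there are two distinguished classes $d_n,a_n\in\mathrm H^*(\operatorname{Gr}_k(n);\mathbb F_2)$ with
\[\deg d_n=2^t-1,\qquad \deg a_n=k(n-2^{t-1})+2^{t-1}-1,\]
and for $n=2^t$ one has $\deg a_{2^t}=2^t-1$. We use only these numerical values. The problem, which comes from the paper of Matszangosz and Wendt \cite{MW}, is to prove or disprove each of the following assertions about $\mathrm H^*=\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$.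
\begin{enumerate}
\item[(1)] For $k\le4$, all torsion in $\mathrm H^*$ is killed by $2$.
\item[(2)] For $n=2^t$ and $k$ odd with $1<k<2^t-1$, all torsion in $\mathrm H^*$ is killed by $2$.
\item[(3)] Let $k\ge6$ be even and $k\le n-k$. Put $c=\min\bigl(k(n-2^{t-1})+2^{t-1}-2,\;2^t-2\bigr)$, which is $\min(\deg a_n,\deg d_n)-1$. Then $\mathrm H^{c+1}$ contains an element of order $4$.
\item[(4)] Let $k$ be odd, $5\le k\le 2^{t-1}<n<2^t$, $t\ge5$ and $k\le n-5$. Assume $\deg d_n<\deg a_n$, that is, $n>\frac{k+1}{k}2^{t-1}$. Then $\mathrm H^{2^t-1}$ contains an element of order $4$.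
\end{enumerate}
Here and below, ``order $4$'' means exact order $4$.

\subsection*{The result}

\begin{theorem}\label{thm:main}
Let $0<k<n$ and $2^{t-1}<n\le2^t$. Put $M=2^{t-1}$, $j=n-M$ and $K=n-k$.
\begin{enumerate}
\item[(A)] If $\min(k,K)\le4$, or if $n=2^t$ and $k$ is odd, then all torsion in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$ is killed by $2$.
\item[(B)] Let $k,K\ge5$. Assume that $j\ge3$, or that $j=2$ and $k$ is odd. Assume also that $n<2^t$ or that $k$ is even. Then $\mathrm H^{2^t-1}(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$ contains an element of order $4$.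
\item[(C)] Let $M\ge16$ and let $k\ge6$ be even. Assume that \textup{(i)} $j=1$ and $K\ge7$, or \textup{(ii)} $j\ge2$ and $kj\le M$. Then $\mathrm H^{kj+M-1}(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$ contains an element of order $4$.
\item[(D)] The group $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n);\mathbb Z)$ contains an element of order $4$ if and only if $\min(k,K)\ge5$ and we are in neither of the following two cases: $n=2^t$ and $k$ is odd; $n=2^{t-1}+1$ and $\min(k,K)=5$.
\end{enumerate}
\end{theorem}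

\begin{corollary}\label{cor:four}
Assertions \textup{(1)}, \textup{(2)}, \textup{(3)} and \textup{(4)} are all true.
\end{corollary}

\subsection*{The method}
The two halves of the theorem use different tools. To exclude elements of order $4$ we count: each cyclic summand $\mathbb Z/2^r$ with $r\ge2$ leaves two classes in the homology of $\mathrm H^*(X;\mathbb F_2)$ with respect to the differential $\operatorname{Sq}^1$. The Gysin sequence of $p$ and Poincar\'e duality bound this homology by twice that of the explicit ring $C_{k,n}$ generated by the Stiefel--Whitney classes, so it is enough to show that the $\operatorname{Sq}^1$-homology of $C_{k,n}$ is no larger than the rational cohomology requires (Sections~\ref{sec:algebra}--\ref{sec:five}). To produce an element of order $4$ we find a mod $2$ class $\xi$ with $\operatorname{Sq}^1\xi=0$ that pairs nontrivially with a torsion class in integral homology; then the integral Bockstein of $\xi$ is nonzero and divisible by $2$ (Sections~\ref{sec:xi}--\ref{sec:C}). Powers of $2$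 enter both halves through one identity between Stiefel--Whitney classes and their duals, Lemma~\ref{lem:h}(c). Section~\ref{sec:final} contains the arithmetic that yields (D) and Corollary~\ref{cor:four}.

\subsection*{Conventions}
The letters $t,M,j,K$ keep their meaning from Theorem~\ref{thm:main}. The degree-$m$ part of a total class $x$ is written $[x]_m$ or $x_m$ and is $0$ for $m<0$. For a closed manifold $Y$, $\int_Y$ denotes evaluation on the fundamental class. A \emph{$\operatorname{Sq}^1$-complex} is an $\mathbb F_2$-vector space $R$ with an operator $\operatorname{Sq}^1$ of square zero, and $\mathcal H(R)=\ker\operatorname{Sq}^1/\operatorname{im}\operatorname{Sq}^1$ is its homology.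

\section{Stiefel--Whitney classes and their duals}\label{sec:sw}

Let $k\ge2$ and
\[P=P_k=\mathbb F_2[w_2,\dots,w_k]=\mathrm H^*(BSO(k);\mathbb F_2),\]
with $w_0=1$, $w_1=0$ and $w_i=0$ for $i>k$. The operation $\operatorname{Sq}^1$ is a derivation of square zero; in particular it kills squares. Wu's formula $\operatorname{Sq}^1w_i=w_1w_i+(i-1)w_{i+1}$ gives $\operatorname{Sq}^1w_i=w_{i+1}$ for $i$ even and $\operatorname{Sq}^1w_i=0$ for $i$ odd. Put $W=\sum_iw_i$ and define the \emph{dual classes} $h_m\in P$, of degree $m$, by $Q=W^{-1}=\sum_{m\ge0}h_m$, with $h_m=0$ for $m<0$. Equivalently, $h_0=1$ and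
\begin{equation}\label{eq:rec}
h_m=\sum_{i=2}^kw_ih_{m-i}\qquad(m\ge1).
\end{equation}
Setting $w_k=0$ defines a map $P_k\to P_{k-1}$ that commutes with $\operatorname{Sq}^1$ and sends $h_m$ to $h_m$. Elements of $P_k$ can be evaluated on any oriented $k$-plane bundle. For the tautological bundle $V$ on $\widetilde{\operatorname{Gr}}_k(n)$ we have $w(V)w(V^\perp)=1$, so $h_m(V)=w_m(V^\perp)$, which vanishes for $m>n-k$.

\begin{lemma}\label{lem:h}
The following identities hold in $P_k$.
\begin{enumerate}
\item[(a)] $h_{2l}=\sum_{i\ \mathrm{even}}w_i\,h_{l-i/2}^2$ and $h_{2l+1}=\sum_{i\ \mathrm{odd}}w_i\,h_{(2l+1-i)/2}^2$, where $i=0$ is included in the first sum.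
\item[(b)] $\operatorname{Sq}^1h_{2l}=h_{2l+1}$ and $\operatorname{Sq}^1h_{2l+1}=0$.
\item[(c)] If $L\ge2$ is a power of $2$, then $\sum_{i\ \mathrm{odd}}w_ih_{L-i}=0$ and $h_L=\sum_{i\ \mathrm{even},\,i\ge2}w_ih_{L-i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $Q=WQ^2$, and $Q^2=\sum_mh_m^2$ with $h_m^2$ in degree $2m$. Compare the parts of degree $2l$ and $2l+1$.

(b) Apply $\operatorname{Sq}^1$ to (a). It kills the squares and the odd $w_i$, and it turns $w_ih_{l-i/2}^2$ into $w_{i+1}h_{l-i/2}^2$ for even $i$, which is the term with index $i+1$ in $h_{2l+1}$.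

(c) Let $O$ be the odd part of $W$ and $\pi_m=[OQ]_m=\sum_{i\ \mathrm{odd}}w_ih_{m-i}$. By (a) the odd part of $Q$ is $OQ^2$, so the even part of $OQ$ is $O\cdot OQ^2=(OQ)^2$. Thus $\pi_{2m}=\pi_m^2$. Since $\pi_1=w_1=0$, we get $\pi_L=0$. Subtracting this from \eqref{eq:rec} for $m=L$ gives the second identity.
\end{proof}

For $N\ge1$ let $J_N=(h_{N-k+1},\dots,h_N)\subset P_k$ be the ideal generated by $k$ consecutive dual classes. All elements of $J_n$ vanish on $\widetilde{\operatorname{Gr}}_k(n)$.

\begin{lemma}\label{lem:J}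
Let $N\ge1$.
\begin{enumerate}
\item[(a)] $J_N$ contains $h_m$ for all $m>N-k$.
\item[(b)] $J_{N+1}=(h_{N-k+2},\dots,h_N,\,w_kh_{N-k+1})$. In particular $w_kJ_N\subset J_{N+1}\subset J_N$.
\item[(c)] $P_k/J_N$ is finite dimensional.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from \eqref{eq:rec} by induction on $m$, and (b) from $h_{N+1}=\sum_{i=2}^{k-1}w_ih_{N+1-i}+w_kh_{N-k+1}$. For (c), consider a common zero of $J_N$ over $\overline{\mathbb F}_2$. By (a), $h_m=0$ there for all $m>N$, so the power series $1/(1+\sum w_is^i)$ is a polynomial in $s$. A polynomial with polynomial inverse is constant, so all $w_i$ vanish. By the Nullstellensatz a power of each $w_i$ lies in $J_N$.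
\end{proof}

\section{The smallest case: oriented $5$-planes in $\mathbb R^{10}$}\label{sec:example}

By Theorem~\ref{thm:main}(D), the first oriented Grassmannian with an element of order $4$ is $\widetilde{\operatorname{Gr}}_5(10)$. We treat it now, because the proofs of (B) and (C) are versions with parameters of this computation.

Let $\beta\colon\mathrm H^m(X;\mathbb F_2)\to\mathrm H^{m+1}(X;\mathbb Z)$ be the integral Bockstein, the connecting map of $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb F_2\to0$. Its kernel consists of the reductions of integral classes, its image is killed by $2$, and $\beta(\xi)$ reduces to $\operatorname{Sq}^1\xi$ mod $2$.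

\begin{lemma}\label{lem:order4}
Let $\xi\in\mathrm H^m(X;\mathbb F_2)$.
\begin{enumerate}
\item[(a)] If there is a torsion class $\zeta\in\mathrm H_m(X;\mathbb Z)$ with $\langle\xi,\zeta\rangle=1$, then $\beta(\xi)\ne0$.
\item[(b)] If $\beta(\xi)\ne0$ and $\operatorname{Sq}^1\xi=0$, then $\mathrm H^{m+1}(X;\mathbb Z)$ contains an element of order $4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\beta(\xi)=0$, then $\xi$ is the reduction of an integral class $z$, and $\langle\xi,\zeta\rangle$ is the reduction of the integer $\langle z,\zeta\rangle$, which is $0$ because $\zeta$ is torsion.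
(b) The class $\beta(\xi)$ reduces to $0$ mod $2$, so $\beta(\xi)=2x$ for some $x$. Then $2x\ne0$ and $4x=2\beta(\xi)=0$.
\end{proof}

So we need a class $\xi$ and a test cycle $\zeta$. The cycle must be invisible rationally and still carry a large product of Stiefel--Whitney classes. Special Lagrangian planes provide it. The group $SU(r)$ acts on the oriented real $r$-planes in $\mathbb C^r=\mathbb R^{2r}$. An element that preserves $\mathbb R^r$ is a real unitary matrix of determinant $1$, so the orbit of $\mathbb R^r$ is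
\[\mathcal L_r=SU(r)/SO(r)\subset\widetilde{\operatorname{Gr}}_r(2r).\]
Each plane $E\in\mathcal L_r$ satisfies $E\otimes\mathbb C=\mathbb C^r$ and $E^\perp=iE$. We write $E$ also for the tautological bundle on $\mathcal L_r$.

To compute cohomology of homogeneous spaces we use the \emph{Eilenberg--Moore spectral sequence}. For a fibration $F\to Y\to B$ of spaces of finite type with $B$ simply connected, and a field $\mathbb F$ of coefficients, it converges to $\mathrm H^*(F)$, its column $-s$ on the $E_2$-page is $\operatorname{Tor}_s^{\mathrm H^*(B)}(\mathbb F,\mathrm H^*(Y))$, an element of internal degree $q$ in this column has total degree $q-s$, and $d_r$ moves $r$ columns to the right. If $\mathrm H^*(Y)$ is free over $\mathrm H^*(B)$, only column $0$ is nonzero, and restriction to the fiber identifies $\mathrm H^*(F)$ with the quotient of $\mathrm H^*(Y)$ by the ideal generated by the classes of positive degree from $B$.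

\begin{lemma}\label{lem:slag}
For $r\ge2$, $\mathcal L_r$ is a simply connected closed manifold of dimension $2+3+\dots+r$, and
\[\mathrm H^*(\mathcal L_r;\mathbb F_2)=\mathbb F_2[w_2,\dots,w_r]/(w_2^2,\dots,w_r^2),\qquad w_i=w_i(E).\]
In particular $\int_{\mathcal L_r}w_2w_3\cdots w_r=1$.
\end{lemma}

\begin{proof}
The group $SU(r)$ is simply connected and $SO(r)$ is connected, so $\mathcal L_r$ is simply connected. Its dimension is $r^2-1-\binom r2=2+\dots+r$. Consider the fibration $\mathcal L_r\to BSO(r)\to BSU(r)$, where the second map classifies complexification. Mod $2$ we have $c_i(E\otimes\mathbb C)=w_{2i}(E\oplus E)=w_i(E)^2$, so $\mathrm H^*(BSU(r);\mathbb F_2)=\mathbb F_2[c_2,\dots,c_r]$ maps isomorphically onto $\mathbb F_2[w_2^2,\dots,w_r^2]$. The ring $P_r$ is free over this subring on the squarefree monomials, and the spectral sequence gives the claim.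
\end{proof}

\begin{proposition}\label{prop:510}
The group $\mathrm H^{15}(\widetilde{\operatorname{Gr}}_5(10);\mathbb Z)$ contains an element of order $4$.
\end{proposition}

\begin{proof}
In $P_5$, the recursion \eqref{eq:rec} gives $h_1=0$, $h_2=w_2$, $h_3=w_3$, $h_4=w_2^2+w_4$ and $h_5=w_2w_3+w_3w_2+w_5=w_5$. Put
\[\tau=w_2^4+w_4^2+w_3w_5,\qquad \xi=w_2w_4\,\tau=w_2w_3w_4w_5+w_2^5w_4+w_2w_4^3\quad(\text{degree }14).\]
By Lemma~\ref{lem:h}(a), $h_{11}=w_3h_4^2+w_5h_3^2=w_3\tau$ and $h_{13}=w_3h_5^2+w_5h_4^2=w_5\tau$. Since $\operatorname{Sq}^1\tau=0$,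
\[\operatorname{Sq}^1\xi=(w_3w_4+w_2w_5)\tau=w_4h_{11}+w_2h_{13},\]
and this vanishes on $\widetilde{\operatorname{Gr}}_5(10)$, where $h_m=0$ for $m>5$. Let $\zeta\in\mathrm H_{14}(\widetilde{\operatorname{Gr}}_5(10);\mathbb Z)$ be the fundamental class of $\mathcal L_5$. On $\mathcal L_5$ all $w_i^2$ vanish, so $\langle\xi,\zeta\rangle=\int_{\mathcal L_5}w_2w_3w_4w_5=1$. By Proposition~\ref{prop:odd}(b) below, the rational cohomology of $\widetilde{\operatorname{Gr}}_5(10)$ vanishes in degrees $\equiv2\pmod4$, so $\zeta$ is torsion. Lemma~\ref{lem:order4} applies.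
\end{proof}

The same class works for $\widetilde{\operatorname{Gr}}_5(n)$ with $10\le n\le15$: the classes $h_{11}$ and $h_{13}$ still vanish, and $\beta(\xi)\ne0$ because it restricts nontrivially to $\widetilde{\operatorname{Gr}}_5(10)$. For $n=16$ the class $h_{11}$ is no longer among the relations, and by (A) there is no element of order $4$. For $n=9$ the cycle $\mathcal L_5$ does not fit, and again (A) applies, since $n-k=4$. Sections~\ref{sec:xi} and~\ref{sec:families} explain where $\xi$ comes from and how to build test cycles in higher degrees.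

\section{$\operatorname{Sq}^1$-homology of quotient rings}\label{sec:algebra}

This section collects the algebra needed to compute $\mathcal H$ of quotients of $P_k$.

\subsection*{Regular sequences}
A sequence $y_1,\dots,y_s$ in a ring $R$ is \emph{regular} if each $y_i$ is a nonzero divisor in $R/(y_1,\dots,y_{i-1})$. The syzygies of a regular sequence are generated by the Koszul syzygies $y_i\cdot y_l-y_l\cdot y_i=0$. We use the following standard fact. Let $R=\mathbb F[x_1,\dots,x_s]$ be a graded polynomial ring over a field, with generators of positive degree, and let $y_1,\dots,y_s$ be homogeneous elements of positive degree, as many as there are variables, such that $R/(y_1,\dots,y_s)$ is finite dimensional. Then the sequence is regular in any order, $R$ is a free module over the polynomial ring $\mathbb F[y_1,\dots,y_s]$, and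
\begin{equation}\label{eq:bezout}
\dim R/(y_1,\dots,y_s)=\prod\deg y_i\Big/\prod\deg x_i .
\end{equation}

Let $R_m=\mathbb F_2[w_2,w_4,\dots,w_{2m}]$ and define $\bar h_l\in R_m$, of degree $2l$, by $\sum\bar h_l=(1+w_2+w_4+\dots+w_{2m})^{-1}$. For $k\in\{2m,2m+1\}$, killing the odd $w_i$ defines a ring map $P_k\to R_m$, $x\mapsto\bar x$, with $h_{2l}\mapsto\bar h_l$ and $h_{2l+1}\mapsto0$. It kills $\operatorname{Sq}^1P_k$. Let $Z_m=\mathbb F_2[w_2^2,w_4^2,\dots,w_{2m}^2]$, a subring of both $P_k$ and $R_m$; the Frobenius map $x\mapsto x^2$ is an isomorphism $R_m\to Z_m$.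

\begin{lemma}\label{lem:hbar}
Let $N\ge m\ge1$. The sequence $\bar h_{N-m+1},\dots,\bar h_N$ is regular in $R_m$ in any order, the ideal it generates contains $\bar h_l$ for all $l>N-m$, and the quotient has dimension $\binom Nm$. The same holds for the squares $\bar h_l^2$ in $Z_m$.
\end{lemma}

\begin{proof}
The proof of Lemma~\ref{lem:J}(a),(c) applies word for word to the recursion $\bar h_l=\sum_{i=1}^mw_{2i}\bar h_{l-i}$. By \eqref{eq:bezout} the dimension is $\prod_{l=N-m+1}^N2l\big/\prod_{i=1}^m2i=\binom Nm$. The last statement follows by Frobenius.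
\end{proof}

\subsection*{Exact triangles}
A short exact sequence $0\to A'\to A\to A''\to0$ of $\operatorname{Sq}^1$-complexes gives an exact triangle $\mathcal H(A')\to\mathcal H(A)\to\mathcal H(A'')\xrightarrow{\delta}\mathcal H(A')$. If the complexes are finite dimensional, then
\begin{equation}\label{eq:triangle}
\dim\mathcal H(A)=\dim\mathcal H(A')+\dim\mathcal H(A'')-2\operatorname{rank}\delta .
\end{equation}
Let $R$ be a commutative $\mathbb F_2$-algebra on which $\operatorname{Sq}^1$ is a derivation of square zero, let $I$ be a $\operatorname{Sq}^1$-stable ideal and $x\in R$ a cycle. Then $\mathcal H(R/I)$ is a module over the ring $\mathcal H(R)$. The colon ideal $(I:x)=\{f: xf\in I\}$ is stable, since $\operatorname{Sq}^1(xf)=x\operatorname{Sq}^1f$, and we have the short exact sequence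
\begin{equation}\label{eq:ses}
0\to R/(I:x)\xrightarrow{\;x\;}R/I\to R/(I,x)\to0,
\end{equation}
with $\delta[f]=[f']$ whenever $\operatorname{Sq}^1f=xf'$ in $R$. If $x$ is a nonzero divisor in $R$, the case $I=0$ gives a triangle $\mathcal H(R)\xrightarrow{[x]}\mathcal H(R)\to\mathcal H(R/x)$. If moreover $[x]$ is a nonzero divisor in $\mathcal H(R)$, then $\mathcal H(R/x)=\mathcal H(R)/[x]$.

To use \eqref{eq:ses} we must compute colon ideals.

\begin{lemma}\label{lem:colon}
Let $x$ be one of the variables of $P$, and let $I=(a_1,\dots,a_r,xb_1,\dots,xb_s)$, where the $a_i$ reduce to a regular sequence in $P/(x)$. Then $(I:x)=(a_1,\dots,a_r,b_1,\dots,b_s)$.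
\end{lemma}

\begin{proof}
The right side is contained in the left. Let $xf=\sum\alpha_ia_i+x\sum\beta_lb_l$. Modulo $x$, the tuple $(\alpha_i)$ is a syzygy of a regular sequence, hence a combination of Koszul syzygies. So $\alpha_i=\sum_l\tau_{il}a_l+x\alpha_i'$ for a symmetric matrix $\tau$ over $P$ with zero diagonal. In characteristic $2$ we have $\sum_{i,l}\tau_{il}a_ia_l=0$. Hence $xf=x(\sum\alpha_i'a_i+\sum\beta_lb_l)$, and we cancel $x$.
\end{proof}

By Lemma~\ref{lem:h}(b), the dual classes come in pairs $u=h_{2l}$, $\operatorname{Sq}^1u=h_{2l+1}$. Killing such a pair has the same effect on homology as killing the single cycle $u^2$.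

\begin{lemma}\label{lem:pair}
Let $R$ be as above and let $u$, $v=\operatorname{Sq}^1u$ be a regular sequence in $R$. Then there is an exact triangle
\[\mathcal H(R)\xrightarrow{\;u^2\;}\mathcal H(R)\to\mathcal H(R/(u,v))\to\mathcal H(R)\xrightarrow{\;u^2\;}\mathcal H(R),\]
in which the second map is induced by the projection.
\end{lemma}

\begin{proof}
The element $u^2$ is a cycle and a nonzero divisor, so the statement holds with $R/(u^2)$ in place of $R/(u,v)$. It remains to show that the kernel $(u,v)/(u^2)$ of $R/(u^2)\to R/(u,v)$ is acyclic. Let $x=au+bv$ be a cycle modulo $u^2$. Then $x+\operatorname{Sq}^1(bu)=a'u$ with $a'=a+\operatorname{Sq}^1b$, and $\operatorname{Sq}^1(a'u)=a'v+u\operatorname{Sq}^1a'$ lies in $(u^2)$. So $a'v\in(u)$, and regularity gives $a'\in(u)$. Thus $x\equiv\operatorname{Sq}^1(bu)$ modulo $u^2$, with $bu\in(u,v)$.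
\end{proof}

\begin{lemma}\label{lem:HP}
If $k=2m+1$, then $\mathcal H(P_k)=Z_m$, and the class of a cycle $x\in P_k$ is its image $\bar x$, which lies in $Z_m\subset R_m$. If $k=2m$, then $\mathcal H(P_k)=Z_{m-1}[w_{2m}]$.
\end{lemma}

\begin{proof}
Consider $\mathbb F_2[x,y]$ with $\operatorname{Sq}^1x=y$, $\operatorname{Sq}^1y=0$. It is free on $\{1,x\}$ over $\mathbb F_2[x^2,y]$, and $\operatorname{Sq}^1(f+xg)=yg$ for $f,g\in\mathbb F_2[x^2,y]$. So its homology is $\mathbb F_2[x^2,y]/(y)=\mathbb F_2[x^2]$. The complex $P_k$ is the tensor product of the complexes $\mathbb F_2[w_{2i},w_{2i+1}]$, and of $\mathbb F_2[w_{2m}]$ with zero differential if $k=2m$; apply the K\"unneth formula. For $k=2m+1$ a cycle has the form $x=z+\operatorname{Sq}^1y$ with $z\in Z_m$, and $\bar x=z$.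
\end{proof}

\section{A counting criterion}\label{sec:criterion}

We compare three numbers: the rational Betti numbers, the $\operatorname{Sq}^1$-homology of the mod $2$ cohomology, and that of a quotient of $P_k$. Put
\[a=\lfloor k/2\rfloor,\qquad b=\lfloor K/2\rfloor,\qquad \rho(k,n)=\binom{a+b}{a}.\]
Note that $a+b=n/2-1$ if $k$ and $K$ are both odd, and $a+b=\lfloor n/2\rfloor$ otherwise.

\begin{proposition}\label{prop:odd}
Let $n\ge3$, $X=\widetilde{\operatorname{Gr}}_k(n)$, and let $\mathbb F$ be a field of characteristic $\ne2$. Then $\dim\mathrm H^*(X;\mathbb F)=2\rho(k,n)$, and $\mathrm H^*(X;\mathbb Z)$ has no torsion of odd order. Moreover: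
\begin{enumerate}
\item[(a)] if $k,K$ are not both odd, $\mathrm H^*(X;\mathbb F)$ is generated by the Pontryagin classes of $V$ and $V^\perp$ and the Euler classes of those among $V,V^\perp$ that have even rank;
\item[(b)] if $k,K$ are both odd, $\mathrm H^m(X;\mathbb F)=0$ for $m\equiv2\pmod4$.
\end{enumerate}
\end{proposition}

\begin{proof}
The ring $\mathrm H^*(BSO(l);\mathbb F)$ is polynomial on $p_1,\dots,p_c$ if $l=2c+1$, and on $p_1,\dots,p_{c-1},e$ with $e^2=p_c$ if $l=2c$; here $\deg p_i=4i$ and $\deg e=l$. The product of the degrees of the generators is $4^cc!$ for $l$ odd and $\frac12 4^cc!$ for $l$ even. We apply the Eilenberg--Moore spectral sequence to $X\to BSO(k)\times BSO(K)\to BSO(n)$. Let $\mathcal A$ and $\mathcal B$ be the cohomology rings of the base and the total space; $\mathcal B$ is polynomial on $a+b$ generators. Let $I\subset\mathcal B$ be the ideal generated by the images of the generators of $\mathcal A$. In $\mathcal B/I$ we have $p(V)p(V^\perp)=1$. At a zero of $I$ over $\overline{\mathbb F}$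 the polynomials $1+\sum p_i(V)s^i$ and $1+\sum p_i(V^\perp)s^i$ are inverse to each other, so all $p_i$ vanish, and then so do the Euler classes, whose squares are Pontryagin classes. Hence $\mathcal B/I$ is finite dimensional.

Suppose $k,K$ are not both odd. Then $\mathcal A$ also has $a+b$ generators, so $\mathcal B$ is free over $\mathcal A$ and $\mathrm H^*(X;\mathbb F)=\mathcal B/I$, which proves (a). By \eqref{eq:bezout} the dimension is $\binom{a+b}a$ times the ratio of the factors $\frac12$, which is $\frac12/\frac14=2$ if $k,K,n$ are even and $1/\frac12=2$ if $n$ is odd.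

Suppose $k,K$ are both odd. Then $\mathcal B$ lives in degrees $\equiv0\pmod4$, and $\mathcal A=\mathbb F[p_1,\dots,p_{a+b},e]$. The class $e$ maps to $e(V)e(V^\perp)=0$, since $e(V)$ has odd degree. So $I$ is generated by the $a+b$ classes $p_i$, which form a regular sequence, and $\dim\mathcal B/I=\binom{a+b}a$. The Koszul complex gives $\operatorname{Tor}^{\mathcal A}(\mathbb F,\mathcal B)=(\mathcal B/I)\otimes\Lambda(x)$, with $x$ in column $-1$ and total degree $n-1$. Only the columns $0$ and $-1$ are nonzero, so no $d_r$ with $r\ge2$ is possible. The dimension is $2\binom{a+b}a$. Since $n-1$ is odd, the classes of even degree come from $\mathcal B/I$, which proves (b).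

The total dimension is the same for $\mathbb F=\mathbb Q$ and $\mathbb F=\mathbb F_\ell$ with $\ell$ an odd prime. By the universal coefficient theorem there is no $\ell$-torsion.
\end{proof}

\begin{lemma}\label{lem:bss}
Let $X$ be a complex of finite type and let $\nu_m$ be the number of cyclic summands $\mathbb Z/2^r$ with $r\ge2$ in $\mathrm H^m(X;\mathbb Z)$. Then the degree-$m$ part of $\mathcal H(\mathrm H^*(X;\mathbb F_2))$ has dimension $\dim\mathrm H^m(X;\mathbb Q)+\nu_m+\nu_{m+1}$.
\end{lemma}

\begin{proof}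
This is the $E_2$-page of the Bockstein spectral sequence. Directly: the cellular cochain complex is a direct sum of complexes $\mathbb Z$ and $\mathbb Z\xrightarrow{d}\mathbb Z$. A summand $\mathbb Z$ gives one mod $2$ class, on which $\operatorname{Sq}^1=0$. A summand with $d$ odd gives none. A summand with $d$ even gives two classes in adjacent degrees, and $\operatorname{Sq}^1$ between them is multiplication by $d/2$; they survive exactly when $4\mid d$.
\end{proof}

\begin{remark}\label{rem:BSO}
The generators of $\mathcal H(P_k)$ in Lemma~\ref{lem:HP} have the same degrees as the generators of $\mathrm H^*(BSO(k);\mathbb Q)$. By Lemma~\ref{lem:bss}, $\mathrm H^*(BSO(k);\mathbb Z)$ has no element of order $4$.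
\end{remark}

The ring $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n);\mathbb F_2)$ is not generated by characteristic classes, so its $\operatorname{Sq}^1$-homology is not directly accessible. The part that is generated by them is
\[C_{k,n}=P_k/J_n ,\]
and the next proof shows that the remaining part is dual to it.

\begin{proposition}\label{prop:criterion}
Let $k\ge2$, $n\ge3$ and $X=\widetilde{\operatorname{Gr}}_k(n)$. There is a short exact sequence of $\operatorname{Sq}^1$-complexes $0\to C_{k,n}\to\mathrm H^*(X;\mathbb F_2)\to\mathcal K\to0$ in which $\mathcal K$ is dual to $C_{k,n}$. If $\dim\mathcal H(C_{k,n})\le\rho(k,n)$, then all torsion in $\mathrm H^*(X;\mathbb Z)$ is killed by $2$.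
\end{proposition}

\begin{proof}
Let $G=\operatorname{Gr}_k(n)$ and $w_1=w_1(V)$, the class that classifies the double cover $p\colon X\to G$. By Borel's presentation, $\mathrm H^*(G;\mathbb F_2)$ is the quotient of $\mathbb F_2[w_1,\dots,w_k]$ by the parts of degree $n-k+1,\dots,n$ of $(1+w_1+\dots+w_k)^{-1}$. So the cokernel of multiplication by $w_1$ is $C=C_{k,n}$. Let $\mathcal K$ be its kernel. Both inherit $\operatorname{Sq}^1$, since $\operatorname{Sq}^1(w_1v)=w_1(w_1v+\operatorname{Sq}^1v)$. The Gysin sequence of the double cover,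
\[\cdots\xrightarrow{w_1}\mathrm H^i(G)\xrightarrow{p^*}\mathrm H^i(X)\xrightarrow{p_!}\mathrm H^i(G)\xrightarrow{w_1}\mathrm H^{i+1}(G)\to\cdots,\]
gives the short exact sequence. The transfer $p_!$ is defined on cochains with any coefficients by summing over the two lifts of a simplex, so it commutes with $\operatorname{Sq}^1$, which is the Bockstein of $\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2$.

Under the Poincar\'e duality pairing on $G$, the annihilator of $w_1\mathrm H^*(G)$ is $\mathcal K$. Hence $(v,y)\mapsto\int_Gvy$ is a perfect pairing between $\mathcal K$ and $C$. On a closed manifold, $\operatorname{Sq}^1$ into the top degree is multiplication by $w_1$ of the tangent bundle, and $TG=\operatorname{Hom}(V,V^\perp)$ has $w_1(TG)=Kw_1(V)+kw_1(V^\perp)=nw_1$. Therefore $\int_G(\operatorname{Sq}^1v)y+\int_Gv\operatorname{Sq}^1y=n\int_Gw_1vy=0$ for $v\in\mathcal K$. So $\mathcal K$ is the dual complex of $C$, and $\dim\mathcal H(\mathcal K)=\dim\mathcal H(C)$. By \eqref{eq:triangle}, Lemma~\ref{lem:bss} and Proposition~\ref{prop:odd},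
\[2\rho(k,n)+2\sum_m\nu_m=\dim\mathcal H(\mathrm H^*(X;\mathbb F_2))\le2\dim\mathcal H(C).\]
Under the hypothesis all $\nu_m$ vanish. There is no odd torsion either.
\end{proof}

\begin{example}\label{ex:small}
Let $k=2$, $n\ge4$. Then $h_{2l}=w_2^l$ and $h_{2l+1}=0$, so $C_{2,n}=\mathbb F_2[w_2]/(w_2^{\lfloor n/2\rfloor})$ has $\operatorname{Sq}^1=0$ and dimension $\lfloor n/2\rfloor=\rho(2,n)$. Here even $\dim\mathrm H^*(X;\mathbb F_2)=2\dim C_{2,n}=\dim\mathrm H^*(X;\mathbb Q)$, so there is no torsion at all.

Let $k=3$, $n=6$. Then $h_4=w_2^2$, $h_5=0$, $h_6=w_2^3+w_3^2$, so $C_{3,6}$ has basis $1,w_2,w_3,w_2w_3$. We have $\operatorname{Sq}^1w_2=w_3$ and $\operatorname{Sq}^1(w_2w_3)=w_3^2=0$, so $\mathcal H(C_{3,6})$ has basis $[1],[w_2w_3]$ and dimension $2=\rho(3,6)$.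
\end{example}

\section{Planes of dimension at most four}\label{sec:four}

\begin{proposition}\label{prop:four}
For $k\in\{2,3,4\}$ and $n\ge2k$ we have $\dim\mathcal H(C_{k,n})=\rho(k,n)$.
\end{proposition}

The case $k=2$ is in Example~\ref{ex:small}. Let $k\in\{3,4\}$. What is special here is that $w_3$ is the only odd variable, so every boundary in $P$ is divisible by $w_3$. We therefore apply \eqref{eq:ses} with $I=J_n$ and $x=w_3$:
\[0\to C'\xrightarrow{\;w_3\;}C\to\bar C\to0,\qquad C=C_{k,n},\quad C'=P/(J_n:w_3),\quad\bar C=C/w_3C .\]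
On $\bar C$ the differential is zero, and $\dim\bar C=\rho(k,n)$. Indeed, for $k=3$ we have $\bar C=\mathbb F_2[w_2]/(w_2^r)$, where $2r$ is the smallest even number among $n-2,n-1,n$; so $r=\lfloor(n-1)/2\rfloor=\rho(3,n)$. For $k=4$ and $N=\lfloor n/2\rfloor$, the even numbers among $n-3,\dots,n$ are $2N-2$ and $2N$; so $\bar C=R_2/(\bar h_{N-1},\bar h_N)$ has dimension $\binom N2=\rho(4,n)$ by Lemma~\ref{lem:hbar}. By \eqref{eq:triangle} it remains to prove
\begin{equation}\label{eq:half}
\dim\mathcal H(C')=2\operatorname{rank}\delta .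
\end{equation}
For a polynomial $f$ in $w_2$ (and $w_4$, if $k=4$) we have $\operatorname{Sq}^1f=w_3\,\partial f/\partial w_2$, so $\delta[f]=[\partial f/\partial w_2]$. The image of $\delta$ is therefore spanned by the classes of all monomials $w_2^{2i}w_4^l$, with $l=0$ if $k=3$.

It will turn out that $(J_n:w_3)$ is nearly generated by squares, so we work over the subring of squares. Let $\varphi\colon P\to\Phi$ be the Frobenius isomorphism onto $\Phi=\{f^2:f\in P\}$. The map $\operatorname{Sq}^1$ is $\Phi$-linear. Let $P_0$ be the free $\Phi$-module on $1,w_2,w_3,w_2w_3$. It is a subcomplex with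
\[1\mapsto0,\qquad w_2\mapsto w_3,\qquad w_3\mapsto0,\qquad w_2w_3\mapsto w_3^2\cdot1 ,\]
and $P=P_0$ for $k=3$, while $P=P_0\oplus w_4P_0$ with $\operatorname{Sq}^1w_4=0$ for $k=4$.

\begin{lemma}\label{lem:gamma}
Let $U\subset U'$ be ideals of finite codimension in $\Phi$ with $w_3^2U'\subset U$, and let $D=\Phi/U$, $D'=\Phi/U'$. Let $\Gamma(U,U')=D\{1,w_2\}\oplus D'\{w_3,w_2w_3\}$ be the quotient of $P_0$ by the subcomplex $U\{1,w_2\}\oplus U'\{w_3,w_2w_3\}$. Then the classes of the elements of $\Phi\cdot1$ form a subspace $D/w_3^2D$ of $\mathcal H(\Gamma(U,U'))$ of exactly half the dimension.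
\end{lemma}

\begin{proof}
The differential consists of the surjection $w_2D\to w_3D'$ and of the map $w_3^2\colon w_2w_3D'\to D\cdot1$, whose image is $w_3^2D$. Let $d=\dim D/w_3^2D$. The four summands contribute $d$, $\dim D-\dim D'$, $0$ and $\dim D'-(\dim D-d)$ to the homology. The sum is $2d$.
\end{proof}

The space $D/w_3^2D$ is spanned by monomials in $w_2^2$ (and $w_4^2$). So if $C'$ is a complex $\Gamma(U,U')$ for $k=3$, or a sum $\Gamma(U_0,U_0')\oplus w_4\Gamma(U_1,U_1')$ for $k=4$, then the image of $\delta$ is the sum of the subspaces in Lemma~\ref{lem:gamma}, and \eqref{eq:half} follows. Put $U_N=\varphi(J_N)$, an ideal of finite codimension in $\Phi$ by Lemma~\ref{lem:J}(c). Two kinds of ideals will occur.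
\begin{enumerate}
\item[(I)] The ideal $(h_{N-k+1}^2,\dots,h_N^2)=PU_N$. As $P$ is free over $\Phi$, the quotient is $\Gamma(U_N,U_N)$ for $k=3$ and $\Gamma(U_N,U_N)\oplus w_4\Gamma(U_N,U_N)$ for $k=4$.
\item[(II)] The ideal $(h_{N-k+2}^2,\dots,h_N^2,\,w_kh_{N-k+1}^2)$. Grade $P=P^+\oplus w_kP^+$ by the parity of the exponent of $w_k$; here $P^+\supset\Phi$ is a subring, free over $\Phi$. The generators are homogeneous. The even part of the ideal is generated over $P^+$ by $h_{N-k+2}^2,\dots,h_N^2,w_k^2h_{N-k+1}^2$, so it is $P^+U_{N+1}$ by Lemma~\ref{lem:J}(b). The odd part is $w_kP^+U_N$. For $k=3$ we have $P^+=\Phi\{1,w_2\}$, and the quotient is $\Gamma(U_{N+1},U_N)$; the hypotheses of Lemma~\ref{lem:gamma} hold by Lemma~\ref{lem:J}(b). For $k=4$ we have $P^+=P_0$, and the quotient is $\Gamma(U_{N+1},U_{N+1})\oplus w_4\Gamma(U_N,U_N)$.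
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:four}]
We show that $(J_n:w_3)$ is of type (I) or (II). By Lemma~\ref{lem:h}(a),
\[h_{2l+1}=w_3h_{l-1}^2,\qquad h_{2l}=h_l^2+w_2h_{l-1}^2+w_4h_{l-2}^2\qquad(w_4=0\text{ if }k=3).\]
In each case we apply Lemma~\ref{lem:colon} with $x=w_3$. The elements $a_i$ are $h_{2N-2},h_{2N}$ for $k=4$, which reduce to the regular sequence $\bar h_{N-1},\bar h_N$, and a single $h_{2l}$ for $k=3$, which reduces to $w_2^l$.

\emph{$k=4$, $n=2N$.} Here $J_n=(w_3h_{N-3}^2,h_{2N-2},w_3h_{N-2}^2,h_{2N})$, so $(J_n:w_3)=(h_{N-3}^2,h_{N-2}^2,h_{2N-2},h_{2N})$. Modulo the first two generators $h_{2N-2}\equiv h_{N-1}^2$, and modulo the first three $h_{2N}\equiv h_N^2$. This is type (I).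

\emph{$k=4$, $n=2N+1$.} Here $J_n=(h_{2N-2},w_3h_{N-2}^2,h_{2N},w_3h_{N-1}^2)$, so $(J_n:w_3)=(h_{N-2}^2,h_{N-1}^2,h_{2N},h_{2N-2})$. Modulo the first two generators $h_{2N}\equiv h_N^2$ and $h_{2N-2}\equiv w_4h_{N-3}^2$. This is type (II).

\emph{$k=3$, $n=2N+1$.} Here $J_n=(w_3h_{N-2}^2,h_{2N},w_3h_{N-1}^2)$, so $(J_n:w_3)=(h_{N-2}^2,h_{N-1}^2,h_{2N})$, and $h_{2N}\equiv h_N^2$ modulo $h_{N-1}^2$. This is type (I).

\emph{$k=3$, $n=2N$.} By Lemma~\ref{lem:J}(b), $J_n=(h_{2N-2},h_{2N-1},w_3h_{2N-3})=(h_{2N-2},w_3h_{N-2}^2,w_3\cdot w_3h_{N-3}^2)$. So $(J_n:w_3)=(h_{N-2}^2,h_{2N-2},w_3h_{N-3}^2)$, and $h_{2N-2}\equiv h_{N-1}^2$ modulo $h_{N-2}^2$. This is type (II) with $N-1$ in place of $N$.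
\end{proof}

\section{Odd-dimensional planes in $\mathbb R^{2^t}$}\label{sec:power}

If $k$ is odd and $n$ is even, the relations $h_{n-k+1},\dots,h_n$ consist of pairs $h_{2l},h_{2l+1}$ and one unpaired class $h_n$. That is one relation more than there are variables. When $n$ is a power of $2$ the unpaired class is redundant, and Lemma~\ref{lem:pair} computes the homology.

\begin{proposition}\label{prop:power}
Let $n=2^t$ and $k=2m+1$ with $1<k<2^t-1$. Then $\dim\mathcal H(C_{k,n})=\rho(k,n)$.
\end{proposition}

\begin{proof}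
Let $N=n/2$. By Lemma~\ref{lem:h}(c), $h_n=\sum w_ih_{n-i}$ over even $i$ with $2\le i\le k-1$, so $J_n=(h_{n-k+1},\dots,h_{n-1})$. These are $k-1$ elements of positive degree in $k-1$ variables with finite-dimensional quotient, hence a regular sequence. It consists of the $m$ pairs $h_{2l},\ h_{2l+1}=\operatorname{Sq}^1h_{2l}$ with $N-m\le l\le N-1$. By Lemma~\ref{lem:HP}, $\mathcal H(P)=Z_m$ and $[h_{2l}^2]=\bar h_l^2$. By Lemma~\ref{lem:hbar}, $\bar h_{N-m}^2,\dots,\bar h_{N-1}^2$ is a regular sequence in $Z_m$ with quotient of dimension $\binom{N-1}m$.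

Let $P^{(i)}$ be the quotient of $P$ by the first $i$ pairs. We claim that the projection identifies $\mathcal H(P^{(i)})$ with $Z_m$ modulo the first $i$ squares. This holds for $i=0$. If it holds for $i<m$, the next pair is a regular sequence in $P^{(i)}$ and the next square acts injectively on $\mathcal H(P^{(i)})$, so Lemma~\ref{lem:pair} gives the claim for $i+1$. For $i=m$ we get $\dim\mathcal H(C_{k,n})=\binom{N-1}m=\rho(k,n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(A)}]
If $\min(k,K)=1$, the Grassmannian is a sphere. If $2\le\min(k,K)\le4$, we may assume $k\le K$ by duality, and Propositions~\ref{prop:four} and~\ref{prop:criterion} apply. If $n=2^t$, $k$ is odd and $1<k<2^t-1$, Propositions~\ref{prop:power} and~\ref{prop:criterion} apply.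
\end{proof}

\section{Five-planes in $\mathbb R^{2^{t-1}+1}$}\label{sec:five}

There is one more family without elements of order $4$; it is needed only for (D). For $k=5$, Lemma~\ref{lem:h}(c) reads $w_3h_{M-3}=w_5h_{M-5}$. So for $n=M+1$ the lowest relation $h_{M-3}$ is divisible by $w_5$. This suggests filtering by $w_5$, with a quotient that is known from Section~\ref{sec:four}.

\begin{proposition}\label{prop:five}
If $M\ge16$ is a power of $2$, all torsion in $\mathrm H^*(\widetilde{\operatorname{Gr}}_5(M+1);\mathbb Z)$ is killed by $2$.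
\end{proposition}

\begin{proof}
Work in $P=P_5$. We have $\rho(5,M+1)=\binom{M/2}2$.

\emph{The relations.} For $L\in\{M,M/2\}$ we have $w_3h_{L-3}=w_5h_{L-5}$, so by unique factorization $h_{L-3}=w_5g_L$ for some $g_L\in P$ of degree $L-8$. Put $g=g_M$, $g'=g_{M/2}$ and $y=h_{M-4}$. From $w_5\operatorname{Sq}^1g=\operatorname{Sq}^1h_{M-3}=0$ we get $\operatorname{Sq}^1g=0$, and $\operatorname{Sq}^1y=h_{M-3}=w_5g$. By Lemma~\ref{lem:h}(a), $h_{M-3}=w_3h_{M/2-3}^2+w_5h_{M/2-4}^2$ and $h_{M-4}=h_{M/2-2}^2+w_2h_{M/2-3}^2+w_4h_{M/2-4}^2$. Substituting $h_{M/2-3}=w_5g'$ gives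
\begin{align}
g&=h_{M/2-4}^2+w_3w_5g'^2,\label{eq:g}\\
y&\equiv h_{M/2-2}^2+(w_2w_5+w_3w_4)w_5g'^2=h_{M/2-2}^2+\operatorname{Sq}^1(w_2w_4w_5g'^2)\pmod g.\label{eq:y}
\end{align}
By Lemma~\ref{lem:h}(c), $h_M=w_2h_{M-2}+w_4y$. Together with Lemma~\ref{lem:J}(b) this gives
\[J_{M+1}=(h_{M-3},h_{M-2},h_{M-1},h_M,w_5h_{M-4})=(h_{M-2},\,h_{M-1},\,w_4y,\,w_5g,\,w_5y).\]

\emph{The filtration.} Let $C=C_{5,M+1}$. Modulo $w_5$ we have $h_{M-3}=0$, so
\[C/w_5C=P_4/(h_{M-2},h_{M-1},w_4y)=P_4/(h_{M-3},h_{M-2},h_{M-1},h_M)=C_{4,M}.\]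
Thus $h_{M-2},h_{M-1},w_4y$ are three elements in three variables with finite-dimensional quotient, a regular sequence in $P_4$. Lemma~\ref{lem:colon} gives $(J_{M+1}:w_5)=(g,y,h_{M-2},h_{M-1})$, and \eqref{eq:ses} becomes
\[0\to C'\xrightarrow{\;w_5\;}C\to C_{4,M}\to0,\qquad C'=P/(g,y,h_{M-2},h_{M-1}).\]
The ring $C'$ is finite dimensional, and $g$ has positive degree because $M\ge16$. So the four relations of $C'$ form a regular sequence.

\emph{The homology of $C'$.} We have $\mathcal H(P)=Z_2=\mathbb F_2[w_2^2,w_4^2]$. By \eqref{eq:g} and Lemma~\ref{lem:HP}, the cycle $g$ has class $\bar h_{M/4-2}^2$. By \eqref{eq:y}, the cycle $y$ of $P/(g)$ has the class of $h_{M/2-2}^2$, which is $\bar h_{M/4-1}^2$. These two classes form a regular sequence in $Z_2$ by Lemma~\ref{lem:hbar}. Dividing first by $g$ and then by $y$, we find that $R=P/(g,y)$ has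
\[\mathcal H(R)=Z_2/(\bar h_{M/4-2}^2,\bar h_{M/4-1}^2),\qquad d:=\dim\mathcal H(R)=\tbinom{M/4-1}2 .\]
The cycle $h_{M-2}^2$ acts on $\mathcal H(R)$ as $\bar h_{M/2-1}^2$, which is $0$ by Lemma~\ref{lem:hbar}. Lemma~\ref{lem:pair} with $u=h_{M-2}$, $v=h_{M-1}$ gives an exact sequence $0\to\mathcal H(R)\to\mathcal H(C')\to\mathcal H(R)\to0$. So $\dim\mathcal H(C')=2d$, and the image of $Z_2$ in $\mathcal H(C')$ has dimension $d$.

\emph{The count.} For $z\in Z_2$ we have $\operatorname{Sq}^1(w_4z)=w_5z$, so $w_4z$ is a cycle of $C_{4,M}$ and $\delta[w_4z]=[z]$. Hence $\operatorname{rank}\delta\ge d$. By Proposition~\ref{prop:four}, $\dim\mathcal H(C_{4,M})=\binom{M/2}2$. Now \eqref{eq:triangle} gives $\dim\mathcal H(C)\le2d+\binom{M/2}2-2d=\rho(5,M+1)$, and Proposition~\ref{prop:criterion} applies.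
\end{proof}

\section{The classes $\xi_L$}\label{sec:xi}

We turn to existence. Lemma~\ref{lem:order4} asks for a class with $\operatorname{Sq}^1\xi=0$ on the Grassmannian that is not the reduction of an integral class. A natural source is a polynomial $\xi\in P$ whose boundary $\operatorname{Sq}^1\xi$ is nonzero in $P$ but lies in $J_n$. So we look for cycles of $P$ built from dual classes of high degree. Let $L\ge4$ be a power of $2$ and
\[z_L=\sum_{l\ \mathrm{even},\ 2\le l<k}w_lh_{2L-1-l}\in P_k .\]
Then $\operatorname{Sq}^1z_L=\sum_{r\ \mathrm{odd}}w_rh_{2L-r}=0$ by Lemma~\ref{lem:h}(b),(c). As $\mathcal H(P_k)$ lives in even degrees, $z_L$ is a boundary. For $k=5$, $L=8$ it is the element $w_2h_{13}+w_4h_{11}$ of Section~\ref{sec:example}. To evaluate on test cycles we need an explicit primitive. With sums over even $i,l$, define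
\[\xi_L=\sum_{2\le i<l\le k}w_iw_l\Bigl(h^2_{L-1-(i+l)/2}+h_{L-1-i}h_{L-1-l}\Bigr),\qquad
\tilde\xi_L=\begin{cases}\xi_L&k\text{ odd},\\ \xi_L+w_kh_{2L-2-k}&k\text{ even}.\end{cases}\]
Both have degree $2L-2$. For $k=5$, $L=8$ we recover $\xi_8=w_2w_4(h_4^2+h_5h_3)=w_2w_4\tau$.

\begin{lemma}\label{lem:xi}
$\operatorname{Sq}^1\tilde\xi_L=z_L$.
\end{lemma}

\begin{proof}
All indices $i,l$ are even and run from $2$ to $k$. For the first part of $\xi_L$,
\[\operatorname{Sq}^1\sum_{i<l}w_iw_lh^2_{L-1-(i+l)/2}=\sum_{i\ne l}w_{i+1}w_lh^2_{L-1-(i+l)/2}=\sum_lw_l\sum_iw_{i+1}h^2_{L-1-(i+l)/2}+\Delta,\]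
where $\Delta=\sum_iw_iw_{i+1}h_{L-1-i}^2$ is the diagonal. With $r=i+1$ the inner sum is $\sum_{r\ \mathrm{odd}}w_rh^2_{(2L-1-l-r)/2}=h_{2L-1-l}$, by Lemma~\ref{lem:h}(a). The second part of $\xi_L$ is there to cancel $\Delta$. The indices $L-1-i$ are odd, so $\operatorname{Sq}^1h_{L-1-i}=0$, and
\[\operatorname{Sq}^1\sum_{i<l}w_iw_lh_{L-1-i}h_{L-1-l}=\Bigl(\sum_iw_{i+1}h_{L-1-i}\Bigr)\Bigl(\sum_lw_lh_{L-1-l}\Bigr)+\Delta=\Delta,\]
because the first factor is $\sum_{r\ \mathrm{odd}}w_rh_{L-r}=0$ by Lemma~\ref{lem:h}(c). Hence $\operatorname{Sq}^1\xi_L=\sum_{2\le l\le k}w_lh_{2L-1-l}$. For odd $k$ this is $z_L$. For even $k$ we have $\operatorname{Sq}^1w_k=0$, so $\operatorname{Sq}^1(w_kh_{2L-2-k})=w_kh_{2L-1-k}$ removes the term $l=k$.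
\end{proof}

\begin{corollary}\label{cor:xi}
On $\widetilde{\operatorname{Gr}}_k(n)$ the following hold.
\begin{enumerate}
\item[(a)] Let $M\ge4$. If $n<2^t$, or if $n=2^t$ and $k$ is even, then $\operatorname{Sq}^1\tilde\xi_M=0$.
\item[(b)] Let $M\ge8$ and let $k$ be even. The class $\xi'=w_k^j\,\tilde\xi_{M/2}$ of degree $kj+M-2$ satisfies $\operatorname{Sq}^1\xi'=0$.
\end{enumerate}
\end{corollary}

\begin{proof}
The indices $2L-1-l$ in $z_L$ are at least $2L-k$ for $k$ odd and at least $2L-k+1$ for $k$ even. By Lemma~\ref{lem:J}(a), $z_L\in J_N$ for $N<2L$, and also for $N=2L$ if $k$ is even. This is (a). For (b), $\operatorname{Sq}^1\xi'=w_k^jz_{M/2}\in w_k^jJ_M\subset J_{M+j}$ by Lemma~\ref{lem:J}(b).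
\end{proof}

\section{Families of special Lagrangian planes}\label{sec:families}

The manifold $\mathcal L_5$ has dimension $14$, while $\xi_L$ has degree $2L-2$. To reach this degree we let $\mathcal L_r$ vary in a family, integrate $\xi_L$ along the fibers, and arrange that the resulting class on the base is nonzero.

Recall that a fiber bundle $\pi\colon Y\to T$ of closed connected manifolds with fiber $F$ of dimension $d$ has a \emph{fiber integration} $\pi_!\colon\mathrm H^*(Y)\to\mathrm H^{*-d}(T)$, with $\mathbb F_2$-coefficients, or with $\mathbb Z$- or $\mathbb Q$-coefficients if $Y$ and $T$ are oriented. It satisfies $\pi_!(y\,\pi^*b)=\pi_!(y)\,b$ and $\int_Yy=\int_T\pi_!y$, and $\pi_!y=\int_Fy|_F$ if $\deg y=d$.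

Let $r\in\{5,6\}$, let $T$ be a simply connected closed manifold, and let $\omega$ be a complex vector bundle of rank $r$ on $T$ with structure group $SU(r)$ and principal bundle $\mathcal P$. Put $Y=\mathcal P/SO(r)$. This is a bundle $\pi\colon Y\to T$ with fiber $\mathcal L_r$, of dimension $14$ for $r=5$ and $20$ for $r=6$, and $Y$ is a simply connected closed manifold. It carries the oriented real bundle $E=\mathcal P\times_{SO(r)}\mathbb R^r$ with $E\otimes\mathbb C=\omega$ and an orthogonal splitting $\omega=E\oplus iE$; we omit $\pi^*$ from the notation. In this section $w_i$ without argument means $w_i(E)$. By Lemma~\ref{lem:slag} and the Leray--Hirsch theorem, $\mathrm H^*(Y;\mathbb F_2)$ is free over $\mathrm H^*(T;\mathbb F_2)$ on the squarefree monomials in $w_2,\dots,w_r$. The multiplication is determined by $w_i^2=c_i(\omega)$ mod $2$. In particular, a product of the $w_i$ is a base class times the squarefree monomial formed by the variables that occur to an odd power. The map $\pi_!$ takes the coefficient of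 $w_2w_3\cdots w_r$: it sends this monomial to $1$ and kills the others for degree reasons.

\begin{lemma}\label{lem:fiber}
Let $A$ be a complex vector bundle on $T$, let $V=E\oplus A$, of real rank $k$, and let $\gamma=c(\omega)^{-1}$ mod $2$, with $\gamma_d$ its part of real degree $d$. Let $L\ge4$ be a power of $2$. Then
\[\pi_!\bigl(\xi_L(V)\bigr)\ \ (r=5)\qquad\text{and}\qquad\pi_!\bigl(w_6\,\xi_L(V)\bigr)\ \ (r=6)\qquad\text{equal}\qquad\gamma_{L-8}^2+\gamma_{L-6}\gamma_{L-10}.\]
Moreover $\pi_!(b\,h_m(V))=0$ for all $m$ and all $b\in\mathrm H^*(T;\mathbb F_2)$.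
\end{lemma}

\begin{proof}
Let $\alpha=w(A)$. Since $w(E)^2=c(\omega)$, the class $\theta=w(V)^{-2}=\gamma\alpha^{-2}$ comes from the base. Put $\lambda=\alpha\theta$, so that $\alpha\lambda=\gamma$. The classes $\alpha,\theta,\lambda$ live in even degrees. From $Q=WQ^2$ we get $h_m(V)=[w(E)\lambda]_m$, a combination of $1,w_2,\dots,w_r$ with coefficients from the base. This proves the last claim. Furthermore, with $w_6=0$ if $r=5$,
\begin{align*}
w_i(V)&=\alpha_i+w_2\alpha_{i-2}+w_4\alpha_{i-4}+w_6\alpha_{i-6}&&(i\text{ even}),\\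
h_m(V)&=w_3\lambda_{m-3}+w_5\lambda_{m-5}&&(m\text{ odd}),
\end{align*}
and $h_m(V)^2=\theta_{2m}$. In both cases we need the coefficient of $w_2w_3w_4w_5$ in $\xi_L(V)$; for $r=6$ this is so because only the monomial $w_2w_3w_4w_5$ becomes a multiple of $w_2\cdots w_6$ after multiplication by $w_6$. The terms $w_i(V)w_l(V)\theta_{2L-2-i-l}$ involve at most two of the variables and contribute nothing. In $w_i(V)w_l(V)\cdot h_{L-1-i}(V)h_{L-1-l}(V)$ the first product involves only even variables and the second only odd ones. The coefficient is therefore $F(i,l)+F(l,i)$, with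
\[F(i,l)=\alpha_{i-2}\alpha_{l-4}\bigl(\lambda_{L-4-i}\lambda_{L-6-l}+\lambda_{L-6-i}\lambda_{L-4-l}\bigr).\]
Since $F(i,i)=0$, the total is the sum of $F(i,l)$ over all even $i,l$ between $2$ and $k$. As $\alpha_d=0$ unless $0\le d\le k-r$, and $r\ge4$, these bounds exclude no nonzero term. The sum factors as
\[[\alpha\lambda]_{L-6}[\alpha\lambda]_{L-10}+[\alpha\lambda]_{L-8}[\alpha\lambda]_{L-8}.\qedhere\]
\end{proof}

The result does not depend on $A$. To map $Y$ to a Grassmannian we need an orthogonal decomposition $\omega\oplus A\oplus A'=\mathbb C^N$ into complex bundles on $T$; then $V=E\oplus A$ has complement $iE\oplus A'$, and $\gamma=c(A\oplus A')$. We want $\gamma$ to be as nontrivial as possible while $\omega$ keeps its $SU(r)$-structure. Quaternionic Grassmannians achieve this: the tautological bundle $S$ on $\operatorname{Gr}_s(\mathbb H^\nu)$ has structure group $Sp(s)\subset SU(2s)$. We regard $\mathbb H^\nu$ as $\mathbb C^{2\nu}$. The complex and quaternionic Grassmannians are simply connected.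

\begin{lemma}\label{lem:point}
Let $\mathbb D$ be $\mathbb C$ or $\mathbb H$, let $S$ be the tautological bundle on $\operatorname{Gr}_s(\mathbb D^{s+s'})$, and let $c_{\mathrm{top}}(S^\perp)$ be the top Chern class of its complement. Then $\int c_{\mathrm{top}}(S^\perp)^s=\pm1$.
\end{lemma}

\begin{proof}
The class is the Euler class of $(S^\perp)^{\oplus s}$. Project $s$ vectors $u_1,\dots,u_s$ that are independent over $\mathbb D$ orthogonally to $S^\perp$. This section vanishes only at their span $S_0$. The zero is transverse, because up to sign the derivative is $\phi\mapsto(\phi u_1,\dots,\phi u_s)$, an isomorphism from the tangent space $\operatorname{Hom}_{\mathbb D}(S_0,S_0^\perp)$ onto $(S_0^\perp)^{\oplus s}$.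
\end{proof}

\section{Elements of order four in degree $2^t-1$}\label{sec:B}

We prove (B). The condition $\beta(\tilde\xi_M)\ne0$ can be tested after restriction to a smaller Grassmannian. We choose one with $k$ and $K$ odd, where every integral cycle of degree $2M-2$ is torsion, and with the smallest ambient dimension for which Lemma~\ref{lem:fiber} can give a nonzero answer: the class $\gamma_{M-8}$ needs a complement of complex rank $M/2-4$, so $\mathbb C^N$ has real dimension $10+(M-8)=M+2$.

\begin{proposition}\label{prop:oddodd}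
Let $M\ge8$ be a power of $2$ and let $k,K\ge5$ be odd with $k+K=M+2$. Then $\beta(\xi_M)\ne0$ on $\widetilde{\operatorname{Gr}}_k(M+2)$.
\end{proposition}

\begin{proof}
Put $u=(M-8)/4$, $a'=(k-5)/2$ and $b'=(K-5)/2$. These are nonnegative integers with $a'+b'=2u$. Let $G=\operatorname{Gr}_2(\mathbb H^{u+2})$, of real dimension $8u$, with tautological bundle $S$ of complex rank $4$ and complement $S^\perp$ of complex rank $2u$. Let $\varpi\colon T\to G$ be the bundle of complex $a'$-planes $A\subset S^\perp$, and let $A'$ be the complement of $A$ in $S^\perp$. Let $\omega=S\oplus\mathbb C$, with structure group $Sp(2)\subset SU(5)$. Then $\omega\oplus A\oplus A'=\mathbb C^{2u+5}=\mathbb R^{M+2}$, and $V=E\oplus A$ defines a map $f\colon Y\to\widetilde{\operatorname{Gr}}_k(M+2)$. For $M=8$ the base $T$ is a point and $f$ is the inclusion of $\mathcal L_5$ from Section~\ref{sec:example}.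

Here $\gamma=c(S^\perp)$, so $\gamma_{M-8}=c_{2u}(S^\perp)$ is the top Chern class and $\gamma_{M-6}=0$. By Lemma~\ref{lem:fiber}, $\pi_!f^*\xi_M=c_{2u}(S^\perp)^2$, a class pulled back from the top degree of $G$. To cut the fibers of $\varpi$ down to points, let $\eta=c_{b'}(A')^{a'}\in\mathrm H^{2a'b'}(T;\mathbb Z)$; by Lemma~\ref{lem:point}, $\varpi_!\eta=\pm1$. Let $\zeta\in\mathrm H_*(Y;\mathbb Z)$ be Poincar\'e dual to $\pi^*\eta$. Its degree is $14+8u=2M-2$. Using Lemma~\ref{lem:point} on $G$,
\[\langle\xi_M,f_*\zeta\rangle=\int_Yf^*\xi_M\cdot\pi^*\eta=\int_Tc_{2u}(S^\perp)^2\,\eta=\int_Gc_{2u}(S^\perp)^2=1\in\mathbb F_2 .\]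
Since $k,K$ are odd and $2M-2\equiv2\pmod4$, the class $f_*\zeta$ is torsion by Proposition~\ref{prop:odd}(b). Lemma~\ref{lem:order4}(a) finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(B)}]
Since $n\ge10$, we have $M\ge8$. Let $k^\circ,K^\circ\ge5$ be the largest odd integers with $k^\circ\le k$, $K^\circ\le K$. Then $k^\circ+K^\circ\ge M+2$. Indeed, for $j\ge4$ we have $k^\circ+K^\circ\ge n-2\ge M+2$. For $j=3$, $n$ is odd, exactly one of $k,K$ is even, and $k^\circ+K^\circ=n-1$. For $j=2$, $k$ is odd and $n$ is even, so $k^\circ+K^\circ=n$.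

Put $k'=\min(k^\circ,M-3)$ and $K'=M+2-k'$. Both are odd and at least $5$, and $k'\le k$. Also $K'\le K$: if $k'=k^\circ$ then $K'\le K^\circ$, and otherwise $K'=5$. Write $\mathbb R^n=\mathbb R^{M+2}\oplus\mathbb R^{k-k'}\oplus\mathbb R^{K-K'}$ and define $g\colon\widetilde{\operatorname{Gr}}_{k'}(M+2)\to\widetilde{\operatorname{Gr}}_k(n)$ by $V'\mapsto V'\oplus\mathbb R^{k-k'}$. On characteristic classes $g^*$ is the map $P_k\to P_{k'}$ that kills $w_i$ for $i>k'$. So $g^*\tilde\xi_M=\xi_M$; for even $k$ we use $k'<k$, which gives $g^*w_k=0$. By Proposition~\ref{prop:oddodd} and naturality, $\beta(\tilde\xi_M)\ne0$. By Corollary~\ref{cor:xi}(a), $\operatorname{Sq}^1\tilde\xi_M=0$. Lemma~\ref{lem:order4}(b) gives an element of order $4$ in degree $2M-1=2^t-1$.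
\end{proof}

\begin{remark}
The hypotheses $k,K\ge5$ make room for $E\subset V$ and $iE\subset V^\perp$, and the hypothesis on $j$ makes room for the family. The hypothesis ``$n<2^t$ or $k$ even'' is used only for $\operatorname{Sq}^1\tilde\xi_M=0$. If $n=2^t$ and $k,K\ge5$ are odd, the proof still gives $\beta(\xi_M)\ne0$, and then (A) and Lemma~\ref{lem:order4}(b) force $\operatorname{Sq}^1\xi_M\ne0$.
\end{remark}

\section{Elements of order four in degree $kj+M-1$}\label{sec:C}

We prove (C). Now $n$ is close to $M$, and we use the class of the previous level. For even $k$, $\tilde\xi_{M/2}$ is a cycle on $\widetilde{\operatorname{Gr}}_k(M)$. In both cases of (C) we have $k<M$, and $\widetilde{\operatorname{Gr}}_k(M)\subset\widetilde{\operatorname{Gr}}_k(M+j)$ is the zero locus of the section $V\subset\mathbb R^n\to\mathbb R^j$ of $\operatorname{Hom}(V,\mathbb R^j)$, with dual class $w_k^j$. This is the meaning of the class $\xi'=w_k^j\tilde\xi_{M/2}$, which has $\operatorname{Sq}^1\xi'=0$ by Corollary~\ref{cor:xi}(b). To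 detect $\xi'$ the top class $w_k(V)$ must be nonzero on the test cycle, so $V$ cannot be padded with trivial summands. As $V=E\oplus A$ has even rank, we take $r=6$. Put
\[M'=\tfrac M2\ge8,\quad m=\lfloor\tfrac j2\rfloor,\quad N=M'+m,\quad\nu=\lfloor\tfrac N2\rfloor=\tfrac{M'}2+\lfloor\tfrac m2\rfloor,\quad q=\tfrac{M'}4-2,\quad a'=\tfrac k2-3 .\]
Then $q,a'\ge0$, and $\mathbb R^n=\mathbb C^N$ for $j$ even, $\mathbb R^n=\mathbb C^N\oplus\mathbb R$ for $j$ odd.

\subsection*{The base}
Let $G=\operatorname{Gr}_3(\mathbb H^\nu)$ with tautological bundle $S$, let $\omega=S$, with structure group $Sp(3)\subset SU(6)$, and let $F$ be the complement of $S$ in $\mathbb C^N\supset\mathbb H^\nu$, of complex rank $N-6$. We recall the Schubert calculus of $G$. Its integral cohomology is free and lives in degrees $\equiv0\pmod4$. Put $e_i=c_{2i}(S)$ mod $2$ and $\sum\sigma_i=(1+e_1+e_2+e_3)^{-1}$. Regard $\mathbb F_2[e_1,e_2,e_3]$ as the ring of symmetric polynomials in three variables, with $e_i$ the elementary and $\sigma_i$ the complete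 ones. It has the basis of Schur polynomials $s_\lambda$, $\lambda=(\lambda_1\ge\lambda_2\ge\lambda_3\ge0)$, with $s_{(i,0,0)}=\sigma_i$ and $e_3s_\lambda=s_{\lambda+(1,1,1)}$. Pieri's rule says that $\sigma_is_\lambda=\sum s_\mu$, summed over the $\mu$ with $|\mu|=|\lambda|+i$ and $\mu_1\ge\lambda_1\ge\mu_2\ge\lambda_2\ge\mu_3\ge\lambda_3$. In $\mathrm H^*(G;\mathbb F_2)=\mathbb F_2[e_1,e_2,e_3]/(\sigma_{\nu-2},\sigma_{\nu-1},\sigma_\nu)$ the $s_\lambda$ with $\lambda_1\le\nu-3$ form a basis and the others vanish. In particular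
\begin{equation}\label{eq:pieri}
\sigma_q^2=\sum_{i=0}^qs_{(2q-i,\,i,\,0)} .
\end{equation}
The class $\gamma=c(S)^{-1}=c(F)$ has $\gamma_{4i}=\sigma_i$ and vanishes in degrees $\equiv2\pmod4$. Since $4\mid M'$, the class in Lemma~\ref{lem:fiber} for $L=M'$ is $\gamma_{M'-8}^2+\gamma_{M'-6}\gamma_{M'-10}=\sigma_q^2$.

We define $\varpi\colon T\to G$ and a splitting $F=A\oplus A'$ on $T$ with $A$ of rank $a'$.
\begin{enumerate}
\item[(i)] Here $j=1$, $m=0$, $N=M'=2\nu$. Let $T$ be the bundle of complex $a'$-planes $A\subset F$. The complement $A'$ has rank $b'=M'-6-a'=(K-7)/2\ge0$.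
\item[(ii)] Let $T$ be the bundle of $a'$-tuples of orthogonal complex lines $\ell_1,\dots,\ell_{a'}\subset F$, with $A=\bigoplus\ell_i$ and $x_i=c_1(\ell_i)$; for $a'=0$ this means $T=G$. That $a'\le N-6$ follows from \eqref{eq:room} below.
\end{enumerate}
In both cases $T$ is simply connected, and $\mathrm H^*(T;\mathbb Z)$ is free by the Leray--Hirsch theorem. The bundle $V=E\oplus A$ has rank $k$ and complement $iE\oplus A'$ ($j$ even) or $iE\oplus A'\oplus\mathbb R$ ($j$ odd). It defines $f\colon Y\to\widetilde{\operatorname{Gr}}_k(n)$.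

\subsection*{The pairing}
We have $w_k(V)=w_6\,c_{a'}(A)$ and $w_6^2=c_6(\omega)=e_3$, where $w_6=w_6(E)$. Lemma~\ref{lem:fiber} needs an odd power of $w_6$. If $j$ is even we supply the missing factor through the cycle, using the integral Euler class $e(E)$, which reduces to $w_6$. Let $\varepsilon=0$ for $j$ odd and $\varepsilon=1$ for $j$ even, so that $j+\varepsilon=2m+1$. Then
\[f^*\xi'\cdot w_6^\varepsilon=e_3^m\,c_{a'}(A)^j\cdot w_6\,\xi_{M'}(V)+e_3^{m+1}c_{a'}(A)^{j+1}\cdot h_{M-2-k}(V).\]
By Lemma~\ref{lem:fiber}, $\pi_!$ kills the second summand and sends the first to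
\[\kappa=e_3^m\,\sigma_q^2\,c_{a'}(A)^j\in\mathrm H^*(T;\mathbb F_2).\]
For $\eta\in\mathrm H^*(T;\mathbb Z)$ of degree $\dim T-\deg\kappa$, let $\zeta\in\mathrm H_{kj+M-2}(Y;\mathbb Z)$ be Poincar\'e dual to $e(E)^\varepsilon\pi^*\eta$. Then $\langle\xi',f_*\zeta\rangle=\int_T\kappa\eta$. It remains to show that $f_*\zeta$ is torsion for every $\eta$, and that $\int_T\kappa\eta=1$ for some $\eta$. Then Lemma~\ref{lem:order4} gives an element of order $4$ in degree $kj+M-1$.

\subsection*{The class $f_*\zeta$ is torsion}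
The rational homology need not vanish in this degree, so we pair with all rational classes. As $k$ is even, Proposition~\ref{prop:odd}(a) applies. Work with rational coefficients. The classes $p_i(E)=\pm c_{2i}(\omega)$ come from $T$, hence so do $p(V)=p(E)p(A)$ and $p(V^\perp)=p(E)p(A')$. Further $e(V)=e(E)e(A)$, and if $K$ is even, that is, if $j$ is even, $e(V^\perp)=\pm e(E)e(A')$. Since $e(E)^2=p_3(E)$ comes from $T$, the subspace $\Lambda=\pi^*\mathrm H^*(T)+e(E)\,\pi^*\mathrm H^*(T)$ is a subring of $\mathrm H^*(Y)$. It contains the image of $f^*$, $e(E)$ and $\pi^*\eta$. The map $\pi_!$ lowers degrees by $20$, so it kills $1$ and $e(E)$, and hence $\Lambda$. Therefore $\langle y,f_*\zeta\rangle=\int_T\pi_!\bigl(f^*y\cdot e(E)^\varepsilon\pi^*\eta\bigr)=0$ for every rational class $y$.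

\subsection*{Nonvanishing in case (ii)}
Since $\mathrm H^*(T;\mathbb Z)$ is free, every mod $2$ class lifts. By mod $2$ Poincar\'e duality it suffices to show that $\kappa=e_3^m\sigma_q^2\prod_ix_i^j$ is nonzero. First, by \eqref{eq:pieri},
\[e_3^m\sigma_q^2=\sum_{i=0}^qs_{(2q-i+m,\;i+m,\;m)},\]
a sum over distinct partitions. It is nonzero on $G$ if the term $i=q$ survives, that is, if $q+m\le\nu-3$, or equivalently $\lceil m/2\rceil\le M'/4-1$. From $6j\le kj\le M$ we get $m\le M'/6$. For $M'=8$ this gives $m\le1$ and $\lceil m/2\rceil\le1$. For $M'\ge16$ it gives $\lceil m/2\rceil\le M'/12+\frac12\le M'/4-1$.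

Second, $T$ is a tower of projective bundles, in which $\ell_i$ is chosen in a bundle of rank $N-5-i$. So $\mathrm H^*(T)$ is free over $\mathrm H^*(G)$ on the monomials $\prod x_i^{\epsilon_i}$ with $0\le\epsilon_i\le N-6-i$. If $a'=0$ we are done. If $a'\ge1$, that is, $k\ge8$, then $\prod x_i^j$ is one of these monomials, and hence $\kappa\ne0$, provided that
\begin{equation}\label{eq:room}
j\le N-6-a'=M'+m-3-k/2 .
\end{equation}
For $j=2$ we have $m=1$ and $k\le M'$, so the right side is at least $M'/2-2\ge2$. For $j\ge3$ we have $k/2\le M'/3$, and $3\le j\le M/8=M'/4$ forces $M'\ge16$. Then $j-m=\lceil j/2\rceil\le M'/8+\frac12\le\frac23M'-3\le M'-3-k/2$.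

\subsection*{Nonvanishing in case (i)}
For $j=1$, inequality \eqref{eq:room} reads $b'\ge1$ and fails for $K=7$. We therefore combine $c_{a'}(A)$ with $c_{b'}(A')$ to get a class on $G$. Here $\kappa=\sigma_q^2c_{a'}(A)$. Take $\eta=c_{b'}(A')\cdot c_{b'}(A')^{a'}\cdot\eta_1$ with $\eta_1\in\mathrm H^*(G;\mathbb Z)$. Since $F$ has rank $2\nu-6$, we have $c_{a'}(A)c_{b'}(A')=c_{2\nu-6}(F)=\sigma_{\nu-3}$ mod $2$. By Lemma~\ref{lem:point}, $\varpi_!\,c_{b'}(A')^{a'}=\pm1$. Hence
\[\int_T\kappa\eta=\int_G\sigma_{\nu-3}\,\sigma_q^2\,\eta_1 .\]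
Let $\mu=(\nu-3,q,q)$, a partition because $q=M'/4-2\le M'/2-3=\nu-3$. By Pieri's rule, $s_\mu$ occurs in $\sigma_{\nu-3}s_{(2q-i,i,0)}$ only if $\mu_2\ge i\ge\mu_3$, that is, $i=q$, and it does occur for $i=q$. By \eqref{eq:pieri} the coefficient of the basis element $s_\mu$ in $\sigma_{\nu-3}\sigma_q^2$ is $1$. So $\sigma_{\nu-3}\sigma_q^2\ne0$, and a suitable $\eta_1$ exists by Poincar\'e duality and freeness of $\mathrm H^*(G;\mathbb Z)$. This completes the proof of Theorem~\ref{thm:main}(C).

\section{The classification and the four assertions}\label{sec:final}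

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(D)}]
All conditions in (D) are symmetric in $k$ and $K$, so duality may be used freely. If $\min(k,K)\le4$, or $n=2^t$ and $k$ is odd, there is no element of order $4$ by (A). If $n=M+1$ and $\min(k,K)=5$, then $n\ge10$ forces $M\ge16$, and Proposition~\ref{prop:five} applies. Now let $\min(k,K)\ge5$ and exclude these cases; in particular $n<2^t$ or $k$ is even.
\begin{itemize}
\item If $j\ge3$, or $j=2$ and $k$ is odd, use (B).
\item If $j=2$ and $k$ is even, then $K$ is even, and we may assume $6\le k\le K$. Then $M+2\ge12$, so $M\ge16$. Also $k\le M/2+1$, and $M/2+1$ is odd, so $2k\le M$. Use (C)(ii).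
\item If $j=1$, then $n$ is odd, and we may assume that $k$ is even and $K$ is odd. Since $\min(k,K)\ge6$, we have $k\ge6$ and $K\ge7$. Then $M+1\ge13$, so $M\ge16$. Use (C)(i).\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:four}]
Assertions (1) and (2) are contained in (A).

For (4), the inequalities $k\le M$ and $n>\frac{k+1}kM$ give $j>M/k\ge1$, so $j\ge2$. Moreover $k$ is odd, $k,K\ge5$ and $n<2^t$. So (B) applies; the hypothesis $t\ge5$ is not needed.

For (3), note that $c+1=\min(kj+M-1,\,2M-1)$ and that $n\ge2k\ge12$ gives $M\ge8$.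

Suppose $kj\le M$, so $c+1=kj+M-1$. If $M=8$, then $j=1$ and $n=9<12$, which is impossible; so $M\ge16$. If $j=1$, then $K=M+1-k$ is odd and $K\ge k\ge6$, so $K\ge7$ and (C)(i) applies. If $j\ge2$, (C)(ii) applies.

Suppose $kj>M$, so $c+1=2^t-1$. If $j=1$, then $k>M$, contradicting $2k\le M+1$. If $j=2$, then $M/2<k\le M/2+1$, so $k=M/2+1$ is odd, a contradiction. Hence $j\ge3$. Since $k$ is even and $K\ge k\ge6$, (B) applies, also for $n=2^t$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{MW} \'Akos K. Matszangosz, Matthias Wendt, \emph{4-torsion classes in the integral cohomology of oriented Grassmannians}, arXiv:2403.06897 (2024).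
\end{thebibliography}
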